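\title{The Feder--Mihail property fails for Rayleigh, spanning forest and matroid measures}

\begin{abstract}
A probability measure on $\{0,1\}^n$ has the Feder--Mihail property if every increasing event is nonnegatively correlated with at least one coordinate. We disprove the conjecture that Rayleigh measures, weighted spanning forest measures and weighted matroid measures have this property. One example serves for all three classes: the uniform measure on the forests of $K_{3,20}$. For this we prove that every weighted spanning forest measure on $K_{3,m}$ is Rayleigh, and we determine for which $m$ and which common edge weight $w$ the event ``some vertex on the $m$-side has degree $3$'' is negatively correlated with every edge. We also give a Rayleigh counterexample on $\{0,1\}^{12}$ that is supported on two consecutive levels.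
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $n\ge1$, $[n]=\{1,\dots,n\}$ and $\Omega=\{0,1\}^n$. We identify $\eta\in\Omega$ with the set $\{i:\eta_i=1\}$ and write $|\eta|=\sum_i\eta_i$; the $k$-th \emph{level} of $\Omega$ is $\{\eta:|\eta|=k\}$. An event $\mathcal A\subseteq\Omega$ is \emph{increasing} if $\eta\in\mathcal A$ and $\eta\subseteq\eta'$ imply $\eta'\in\mathcal A$. For a probability measure $\mu$ on $\Omega$,
\[
\operatorname{Cov}(\eta_i,\mathbf 1_{\mathcal A})=\mu(\{\eta_i=1\}\cap\mathcal A)-\mu(\eta_i=1)\,\mu(\mathcal A).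
\]

\begin{definition}\label{def:FM}
The measure $\mu$ has the \emph{Feder--Mihail property} (is \emph{FM}) if for every increasing event $\mathcal A$ there is an $i\in[n]$ with $\operatorname{Cov}(\eta_i,\mathbf 1_{\mathcal A})\ge0$.
\end{definition}

Three classes of measures enter the question.

\emph{Rayleigh measures.} A measure $\mu$ is \emph{negatively correlated} if $\mu(\eta_i=\eta_j=1)\le\mu(\eta_i=1)\mu(\eta_j=1)$ for all $i\ne j$. For $W\in(0,\infty)^n$ let $W\circ\mu$ be the probability measure with $(W\circ\mu)(\eta)\propto\mu(\eta)\prod_iW_i^{\eta_i}$. The measure $\mu$ is \emph{Rayleigh} if $W\circ\mu$ is negatively correlated for every $W$. Let $Z(x)=\sum_\eta\mu(\eta)\prod_ix_i^{\eta_i}$ be the generating polynomial. Since $(W\circ\mu)(\eta_i=1)=W_i\,\partial_iZ(W)/Z(W)$ and $(W\circ\mu)(\eta_i=\eta_j=1)=W_iW_j\,\partial_i\partial_jZ(W)/Z(W)$, the measure $\mu$ is Rayleigh if and only if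
\begin{equation}\label{eq:rayleigh}
\partial_iZ(x)\,\partial_jZ(x)\ge Z(x)\,\partial_i\partial_jZ(x)\qquad\text{for all } i\ne j \text{ and } x\in(0,\infty)^n .
\end{equation}

\emph{Weighted spanning forest (SF) measures.} Take a finite graph with edge set $[n]$ and weights $w_1,\dots,w_n>0$, and let $\mu(\eta)\propto\prod_{i\in\eta}w_i$ if the edge set $\eta$ is a forest (contains no cycle), and $\mu(\eta)=0$ otherwise.

\emph{Weighted matroid measures.} A matroid on $[n]$ is a nonempty family of subsets of $[n]$, called independent, that is closed under taking subsets and such that for independent $\eta,\eta'$ with $|\eta|<|\eta'|$ some $i\in\eta'\setminus\eta$ makes $\eta\cup\{i\}$ independent. Given weights $w_i>0$, let $\mu(\eta)\propto\prod_{i\in\eta}w_i$ if $\eta$ is independent, and $\mu(\eta)=0$ otherwise. The forests of a graph are the independent sets of a matroid, its cycle matroid, so every weighted SF measure is a weighted matroid measure.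

\medskip
\noindent\textbf{Conjecture} (posed in Kahn and Neiman \cite{KN}). \emph{The Feder--Mihail property holds for \textup{(a)} Rayleigh measures, \textup{(b)} weighted SF measures and, more generally, \textup{(c)} weighted matroid measures.}

\subsection*{Why one would expect a positive answer}
Write $(W\circ\mu)(\mathcal A)=Z_{\mathcal A}(W)/Z(W)$, where $Z_{\mathcal A}$ is the part of $Z$ that comes from $\eta\in\mathcal A$. Differentiating the quotient gives
\begin{equation}\label{eq:deriv}
W_i\,\frac{\partial}{\partial W_i}(W\circ\mu)(\mathcal A)=\operatorname{Cov}_{W\circ\mu}(\eta_i,\mathbf 1_{\mathcal A}).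
\end{equation}
So a measure fails to be FM exactly when there is an increasing event whose probability strictly drops, to first order, whichever coordinate we choose to favor. Under a negatively correlated measure, favoring $i$ pushes the other coordinates down and may well hurt $\mathcal A$; but one expects that some coordinate helps $\mathcal A$ directly more than it hurts it in this indirect way.

The simplest cases agree with this. For a product measure, the law of $(\eta_j)_{j\ne i}$ does not depend on $\eta_i$, so every coordinate is nonnegatively correlated with every increasing event; product measures with marginals in $(0,1)$ lie in all three classes (take a graph without cycles). Next,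
\begin{equation}\label{eq:sum}
\sum_{i=1}^n\operatorname{Cov}(\eta_i,\mathbf 1_{\mathcal A})=\operatorname{Cov}(|\eta|,\mathbf 1_{\mathcal A}),
\end{equation}
so $\mu$ is FM as soon as $\operatorname{Cov}(|\eta|,\mathbf 1_{\mathcal A})\ge0$ for all increasing $\mathcal A$. If $\mu$ is supported on a single level, the right side of \eqref{eq:sum} is $0$ and $\mu$ is FM; this covers weighted measures on the spanning trees of a graph. If $\mu$ is invariant under all permutations of the coordinates, it is FM as well. Indeed, let $\mathcal A_k$ be the part of $\mathcal A$ on level $k$. Counting pairs $\eta\subset\eta'$ gives $(n-k)|\mathcal A_k|\le(k+1)|\mathcal A_{k+1}|$, so $f(k)=|\mathcal A_k|/\binom nk$ is nondecreasing, and $\operatorname{Cov}(|\eta|,\mathbf 1_{\mathcal A})=\operatorname{Cov}(|\eta|,f(|\eta|))\ge0$ because two nondecreasing functions of one random variable are nonnegatively correlated. The conjecture would follow if, in the three classes, larger configurations were always at least as likely to lie in an increasing event. This is what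 fails.

\subsection*{Results}
We call the three vertices on one side of $K_{3,m}$ \emph{terminals}, named $1,2,3$, and the $m$ vertices on the other side \emph{middle vertices}.

\begin{theorem}\label{thm:main}
The uniform measure on the forests of $K_{3,20}$ is a Rayleigh measure, a weighted SF measure and a weighted matroid measure, and it is not FM. Hence parts \textup{(a)}, \textup{(b)} and \textup{(c)} of the conjecture are all false.
\end{theorem}

Theorem~\ref{thm:main} follows from the next two theorems with $m=20$ and $w=1$. The first of them already refutes (b) and (c).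

\begin{theorem}\label{thm:threshold}
Let $m\ge1$, let $\mu_{m,w}$ be the SF measure on $K_{3,m}$ with all weights equal to $w>0$, and let $\mathcal A$ be the increasing event that some middle vertex has all three of its edges in $\eta$. Then $\operatorname{Cov}(\eta_e,\mathbf 1_{\mathcal A})<0$ for every edge $e$ if and only if
\begin{equation}\label{eq:threshold}
\frac{m(m-1)w^2}{(1+3w)^2}>m+\frac2w+\frac1{w^2}.
\end{equation}
For fixed $m$ this holds for some $w$ if and only if $m\ge11$, and then exactly for $w$ in an interval $(w_m,\infty)$. For $w=1$ it holds if and only if $m\ge20$.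
\end{theorem}

Summing \eqref{eq:deriv} over the edges gives $w\frac{d}{dw}\mu_{m,w}(\mathcal A)=\operatorname{Cov}(|\eta|,\mathbf 1_{\mathcal A})$. Thus for $m\ge11$ the probability of the increasing event $\mathcal A$ decreases on $(w_m,\infty)$: the measures $\mu_{m,w}$ on the edge-transitive graph $K_{3,m}$ are not stochastically increasing in $w$.

\begin{theorem}\label{thm:rayleigh}
For all $m$ and all positive edge weights, the weighted SF measure on $K_{3,m}$ is Rayleigh.
\end{theorem}

Part (a) also has a smaller counterexample with a shorter proof.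

\begin{theorem}\label{thm:twelve}
Let $[12]=I\sqcup J$ with $|I|=|J|=6$, and let $\mu(\eta)\propto g(|\eta\cap I|,|\eta\cap J|)$, where
\[
g(5,3)=g(3,5)=2,\quad g(4,4)=29,\quad g(5,2)=g(2,5)=1,\quad g(4,3)=g(3,4)=4,
\]
and $g=0$ otherwise. Then $\mu$ is Rayleigh and not FM.
\end{theorem}

This measure lives on levels $7$ and $8$. Since a measure on one level is FM, two levels is the least that any counterexample can charge.

Section~\ref{sec:tools} reduces the failure of FM to a comparison of two mean sizes. Sections~\ref{sec:count}, \ref{sec:twelve} and \ref{sec:K3m} prove Theorems~\ref{thm:threshold}, \ref{thm:twelve} and \ref{thm:rayleigh}.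

\section{Transitive symmetry and Rayleigh differences}\label{sec:tools}

To show that $\mu$ is not FM we must make $n$ covariances negative at once. By \eqref{eq:sum} their sum is a single covariance, and symmetry makes the sum decide every term.

\begin{lemma}\label{lem:transitive}
Suppose that $\mu$ and $\mathcal A$ are invariant under a group of permutations of the coordinates that is transitive on $[n]$, and that $\mu(\mathcal A)>0$. Then for every $i$
\[
\operatorname{Cov}(\eta_i,\mathbf 1_{\mathcal A})=\tfrac1n\operatorname{Cov}(|\eta|,\mathbf 1_{\mathcal A})=\tfrac1n\,\mu(\mathcal A)\bigl(\mathbb E[\,|\eta|\mid\mathcal A\,]-\mathbb E|\eta|\bigr).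
\]
In particular, if $\mathcal A$ is increasing and $\mathbb E[\,|\eta|\mid\mathcal A\,]<\mathbb E|\eta|$, then $\mu$ is not FM.
\end{lemma}

\begin{proof}
A permutation in the group that takes $i$ to $j$ preserves $\mu$ and $\mathcal A$, so the $n$ terms on the left of \eqref{eq:sum} are equal.
\end{proof}

The full symmetric group is too large for this purpose, as we saw in the introduction. A transitive group with blocks is not.

\begin{example}\label{ex:toy}
Let $n=6$, $I=\{1,2,3\}$, $J=\{4,5,6\}$. Give mass $\frac14$ to each of the sets $I$ and $J$, and mass $\frac1{18}$ to each of the nine sets with two points in $I$ and two in $J$. The event $\mathcal A=\{\eta\supseteq I\text{ or }\eta\supseteq J\}$ is increasing, yet on the support of $\mu$ it coincides with the lower level $\{|\eta|=3\}$. For every $i$ we have $\mu(\eta_i=1)=\frac14+\frac12\cdot\frac23=\frac7{12}$ and $\mu(\{\eta_i=1\}\cap\mathcal A)=\frac14<\frac7{12}\cdot\frac12$, so $\mu$ is not FM. This measure is in none of the three classes: its support is not closed under subsets, and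 $\mu(\eta_1=\eta_2=1)=\frac14+\frac12\cdot\frac13=\frac{60}{144}>\frac{49}{144}$.
\end{example}

The example shows the mechanism used throughout: $\mathcal A$ asks that $\eta$ be concentrated somewhere, and the larger configurations are the more evenly spread ones. The task is to keep a small amount of this effect inside the three classes.

To verify \eqref{eq:rayleigh} we use that $Z$ has degree at most $1$ in each variable.

\begin{lemma}\label{lem:diff}
If $Z=A+x_iB+x_jC+x_ix_jD$ with $A,B,C,D$ free of $x_i$ and $x_j$, then $\partial_iZ\,\partial_jZ-Z\,\partial_i\partial_jZ=BC-AD$.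
\end{lemma}

\begin{proof}
The left side is $(B+x_jD)(C+x_iD)-(A+x_iB+x_jC+x_ix_jD)D$.
\end{proof}

We call $BC-AD$ the \emph{Rayleigh difference} of the pair $i,j$. Its sign does not change when $Z$ is multiplied by a positive constant.

\section{Counting the forests of $K_{3,m}$}\label{sec:count}

An edge set $\eta$ of $K_{3,m}$ is a choice, for each middle vertex, of a set of terminals, its neighbors in $\eta$. Degrees below are degrees in $\eta$.

\begin{lemma}\label{lem:types}
The edge set $\eta$ is a forest if and only if the middle vertices of degree at least $2$ form one of the following configurations: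
$\mathcal F_0$, there are none; $\mathcal F_1$, one vertex of degree $2$; $\mathcal F_2$, two vertices of degree $2$ with different pairs of neighbors; $\mathcal F_*$, one vertex of degree $3$.
\end{lemma}

\begin{proof}
A cycle passes through at least two middle vertices, all of degree at least $2$, and a cycle through exactly two of them is a $4$-cycle, which needs two common neighbors. So the four configurations contain no cycle. Conversely, two middle vertices of degree at least $2$ have two common neighbors, and hence lie on a $4$-cycle, unless both have degree $2$ with different pairs. If three middle vertices have degree at least $2$ and no two of them lie on a $4$-cycle, their neighborhoods are the three pairs, and together they form a $6$-cycle.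
\end{proof}

Let all weights equal $w$. Once the vertices of degree at least $2$ and their neighbors are fixed, each remaining middle vertex is \emph{free}: independently of the others it has degree $0$ (weight $1$) or degree $1$ (weight $3w$). It contributes a factor $u=1+3w$ to the total weight and $\vartheta=3w/u<1$ to the mean size. In $\mathcal F_2$ there are $\binom m2$ choices of the two vertices and $3\cdot2$ choices of their pairs. This gives the following table, whose last two columns are the case $m=20$, $w=1$, where $u=4$ and $\vartheta=\frac34$.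

\begin{center}
\begin{tabular}{c|c|c|c|c}
type & total weight & mean of $|\eta|$ & number$/4^{18}$ & mean\\ \hline
$\mathcal F_0$ & $u^m$ & $m\vartheta$ & $16$ & $15$\\
$\mathcal F_1$ & $3m\,w^2u^{m-1}$ & $2+(m-1)\vartheta$ & $240$ & $16.25$\\
$\mathcal F_2$ & $3m(m-1)\,w^4u^{m-2}$ & $4+(m-2)\vartheta$ & $1140$ & $17.5$\\
$\mathcal F_*$ & $m\,w^3u^{m-1}$ & $3+(m-1)\vartheta$ & $80$ & $17.25$
\end{tabular}
\end{center}

The forests in $\mathcal A$ are those of type $\mathcal F_*$. There are two ways to connect the three terminals. Type $\mathcal F_*$ uses one middle vertex; type $\mathcal F_2$ uses two, and so turns one more free vertex, which might have been isolated, into a vertex that certainly carries edges. Hence $\mathcal F_2$ is larger than $\mathcal F_*$ on average, by $1-\vartheta$, and it has about $m^2$ placements where the other types have at most about $m$. For large $m$ it dominates the overall mean. For $K_{3,20}$ the counts add up to $1476$ and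
\[
\mathbb E|\eta|=\frac{16\cdot15+240\cdot16.25+1140\cdot17.5+80\cdot17.25}{1476}=\frac{25470}{1476}=17.256\ldots>17.25=\mathbb E[\,|\eta|\mid\mathcal A\,].
\]

The smallest $m$ at which the effect appears can be read off the two top levels, which carry almost all the mass when $w$ is large. Take coefficients of powers of $w$ in the table, with $m\ge2$. On level $m+2$ (spanning trees) types $\mathcal F_2$ and $\mathcal F_*$ have $(m-1)\cdot m3^{m-1}$ and $m3^{m-1}$ members, so the proportion of $\mathcal A$ is $1/m$. On level $m+1$, types $\mathcal F_1,\mathcal F_2,\mathcal F_*$ have $9$, $(m-1)(m-2)$ and $m-1$ members in units of $m3^{m-2}$, so the proportion of $\mathcal A$ is $(m-1)/(9+(m-1)^2)$. The lower level has the larger proportion exactly when $m-1>9$. In $K_{3,11}$ the proportion falls from $10/109$ to $10/110$ as we pass from forests with $12$ edges to spanning trees.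

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
The group $S_3\times S_m$, which permutes terminals and middle vertices, preserves $\mu_{m,w}$ and $\mathcal A$ and is transitive on edges; equality of the weights is used here. By Lemma~\ref{lem:transitive} all covariances are negative if and only if $\mathbb E|\eta|>\mathbb E[\,|\eta|\mid\mathcal A\,]$. The means of $\mathcal F_0,\mathcal F_1,\mathcal F_2$ differ from the mean of $\mathcal F_*$ by
\[
-(3-\vartheta)=-\frac{3+6w}{u},\qquad -1,\qquad 1-\vartheta=\frac1u ,
\]
so, weighting with the table, the condition is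
\[
3m(m-1)w^4u^{m-3}>3mw^2u^{m-1}+(3+6w)u^{m-1}.
\]
Division by $3w^2u^{m-1}$ gives \eqref{eq:threshold}.

The left side of \eqref{eq:threshold} is nondecreasing in $w$, because $w/(1+3w)$ increases to $\frac13$, and the right side is strictly decreasing. Their difference is therefore continuous and strictly increasing on $(0,\infty)$; it tends to $-\infty$ as $w\to0$ and to $m(m-1)/9-m$ as $w\to\infty$. It is positive somewhere if and only if this limit is positive, that is, $m\ge11$, and then it is positive exactly to the right of its unique zero $w_m$. For $w=1$, \eqref{eq:threshold} reads $m^2-17m-48>0$. This quadratic has one negative and one positive root and takes the values $-10$ at $19$ and $12$ at $20$, so the inequality holds if and only if $m\ge20$.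
\end{proof}

\section{A Rayleigh measure on two levels}\label{sec:twelve}

The measure of Theorem~\ref{thm:twelve} is a diluted form of Example~\ref{ex:toy}. There the lower level was completely lopsided, which made points of the same block attract each other. Now both levels are mostly balanced between $I$ and $J$, and the upper level is only slightly more so.

\subsection*{The measure is not FM}
Let $\mathcal A=\{|\eta\cap I|\ge5\text{ or }|\eta\cap J|\ge5\}$, an increasing event. Permutations inside the blocks and the exchange of the two blocks preserve $\mathcal A$ and, since $g$ is symmetric, $\mu$; they act transitively on $[12]$. On level $8$ the unnormalized mass is $2\cdot2\binom65\binom63=480$ inside $\mathcal A$ and $29\binom64^2=6525$ outside. On level $7$ it is $2\binom65\binom62=180$ inside and $2\cdot4\binom64\binom63=2400$ outside. Thus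
\[
\mu(\mathcal A\mid|\eta|=8)=\frac{480}{7005}<0.0686,\qquad \mu(\mathcal A\mid|\eta|=7)=\frac{180}{2580}>0.0697 .
\]
As only these two levels occur, $\operatorname{Cov}(|\eta|,\mathbf 1_{\mathcal A})$ equals $\mu(|\eta|=7)\mu(|\eta|=8)$ times the difference of the first and the second of these numbers, which is negative. By Lemma~\ref{lem:transitive}, $\mu$ is not FM.

\subsection*{Log-concave sequences}
A finitely supported sequence $(v_k)_{k\in\mathbb Z}$ of nonnegative numbers is \emph{log-concave without internal zeros} (LC for short) if its support is an interval of integers and $v_k^2\ge v_{k-1}v_{k+1}$ for all $k$. For such a sequence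
\begin{equation}\label{eq:LC}
v_iv_j\ge v_{i-1}v_{j+1}\qquad(i\le j).
\end{equation}
Indeed, if the right side is positive, then $v_{i-1},\dots,v_{j+1}$ are positive and the ratios $v_k/v_{k-1}$ are nonincreasing along this range, so $v_i/v_{i-1}\ge v_{j+1}/v_j$. By Newton's inequalities, the elementary symmetric functions $e_k(x_1,\dots,x_N)$ of positive numbers form an LC sequence (with $e_k=0$ for $k<0$ and $k>N$). Both kinds of pairs $i,j$ lead to a Rayleigh difference of the same shape.

\begin{lemma}\label{lem:BC}
Let $(p_k)$ be LC and let $(a_k),(b_k)$ be finitely supported real sequences with $a_kb_l\ge a_lb_k$ for all $k>l$. Put $A=\sum_kp_ka_k$, $B=\sum_kp_{k-1}a_k$, $C=\sum_kp_kb_k$, $D=\sum_kp_{k-1}b_k$. Then $BC-AD\ge0$.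
\end{lemma}

\begin{proof}
We have $BC-AD=\sum_{k,l}a_kb_l\,(p_{k-1}p_l-p_kp_{l-1})$. The bracket changes sign when $k$ and $l$ are exchanged, so
\[
BC-AD=\sum_{k>l}(p_lp_{k-1}-p_{l-1}p_k)(a_kb_l-a_lb_k).
\]
The first factor is nonnegative by \eqref{eq:LC}, since $l\le k-1$, and the second by hypothesis.
\end{proof}

\subsection*{The measure is Rayleigh}
With positive variables $x=(x_i)_{i\in I}$ and $y=(y_j)_{j\in J}$, the generating polynomial is a constant multiple of $Z=\sum_{k,l}g(k,l)\,e_k(x)\,e_l(y)$.

\emph{Pairs $i\in I$, $j\in J$.} Let $p_k$ and $q_l$ be the elementary symmetric functions of $x$ without $x_i$ and of $y$ without $y_j$. Then $e_k(x)=p_k+x_ip_{k-1}$ and $e_l(y)=q_l+y_jq_{l-1}$, so $Z=A+x_iB+y_jC+x_iy_jD$ with $A,B,C,D$ as in Lemma~\ref{lem:BC} for $a_k=\sum_lg(k,l)q_l$ and $b_k=\sum_lg(k,l)q_{l-1}$. For $k>l$,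
\[
a_kb_l-a_lb_k=\sum_{s,t}g(k,s)\,g(l,t)\,(q_sq_{t-1}-q_{s-1}q_t).
\]
The supports of $g(5,\cdot),g(4,\cdot),g(3,\cdot),g(2,\cdot)$ are $\{2,3\},\{3,4\},\{4,5\},\{5\}$, so $s\le t$ in every nonzero term. The bracket vanishes for $s=t$ and is nonnegative for $s\le t-1$ by \eqref{eq:LC}. Lemmas~\ref{lem:BC} and \ref{lem:diff} give \eqref{eq:rayleigh}. Only the staircase shape of the support of $g$ was used, not its values.

\emph{Pairs in one block.} By the symmetry of $g$ we may take $i,i'\in I$. Let $p_k$ be the elementary symmetric functions of $x$ without $x_i,x_{i'}$, let $q_l=e_l(y)$ and $G(k)=\sum_lg(k,l)q_l$. From $e_k(x)=p_k+(x_i+x_{i'})p_{k-1}+x_ix_{i'}p_{k-2}$ we get $Z=A+x_iB+x_{i'}C+x_ix_{i'}D$ with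
\[
A=\sum_kp_kG(k),\qquad B=C=\sum_kp_{k-1}G(k)=\sum_kp_kG(k+1),\qquad D=\sum_kp_{k-1}G(k+1).
\]
These are the sums of Lemma~\ref{lem:BC} for $a_k=G(k)$, $b_k=G(k+1)$. The hypothesis $G(l+1)G(k)\ge G(l)G(k+1)$ for $k>l$ is \eqref{eq:LC}, provided that $G$ is LC. The nonzero values of $G$ are the positive numbers
\[
G(2)=q_5,\qquad G(3)=2q_5+4q_4,\qquad G(4)=29q_4+4q_3,\qquad G(5)=2q_3+q_2,
\]
so two inequalities are needed. Using $q_3q_5\le q_4^2$,
\[
G(3)^2-G(2)G(4)=4q_5^2-13q_4q_5+16q_4^2-4q_3q_5\ge4q_5^2-13q_4q_5+12q_4^2>0,
\]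
because the discriminant $169-192$ is negative. Using also $q_2q_5\le q_3q_4$ and $q_2q_4\le q_3^2$,
\[
G(3)G(5)=4q_3q_5+2q_2q_5+8q_3q_4+4q_2q_4\le4q_4^2+10q_3q_4+4q_3^2\le(29q_4+4q_3)^2=G(4)^2 .
\]
So $G$ is LC, \eqref{eq:rayleigh} holds for all pairs, and Theorem~\ref{thm:twelve} is proved. \qed

\begin{remark}
The two halves of the proof pull $g(4,4)$ in opposite directions. With $g(4,4)=\kappa$, the comparison of the levels needs $480/(480+225\kappa)<180/2580$, that is, $\kappa>28.4\ldots$, while the estimate for $G(3)^2-G(2)G(4)$ works for $\kappa\le16+\sqrt{192}=29.8\ldots$. The only integer in this window is $29$.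
\end{remark}

\section{Forests of $K_{3,m}$ are Rayleigh}\label{sec:K3m}

Let $Z$ be the generating polynomial of the forests of $K_{3,m}$, evaluated at arbitrary positive edge weights. For a weighted SF measure $\mu$, the measure $W\circ\mu$ is the weighted SF measure with weights $W_iw_i$. So by Lemma~\ref{lem:diff} it suffices to prove, for all edges $e\ne f$ and all positive weights,
\[
\Delta:=Z_e^fZ_f^e-Z_{ef}Z^{ef}\ge0,
\]
where $Z_e^f$ is the total weight of the forests that contain $e$ and not $f$, with the weight of $e$ omitted, and likewise in the other three symbols (subscript: present, superscript: absent). The plan is to compress all middle vertices that meet neither $e$ nor $f$ into four numbers $P,Q,R,\tau$, to record what is known about these numbers, and to show that $\Delta$, which is then an explicit polynomial, is nonnegative.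

\subsection{An algebra that records connections between terminals}
Let $\mathcal L$ be the commutative algebra with basis $1,L_{12},L_{13},L_{23},L_{123}$ and products
\[
L_{ij}^2=0,\qquad L_{12}L_{13}=L_{12}L_{23}=L_{13}L_{23}=L_{123},\qquad L_{ij}L_{123}=L_{123}^2=0 .
\]
It is associative because any product of three basis elements other than $1$ vanishes, however it is bracketed. Given an edge set, assign to each middle vertex the element $1$ if it has at most one neighbor and $L_N$ if its neighbor set $N$ has two or three elements. By Lemma~\ref{lem:types}, the product of these elements is $0$ if the edge set has a cycle, and otherwise it is the basis element that tells which terminals are connected. Hence a forest sum is obtained by multiplying one factor per middle vertex and adding the five coefficients of the product.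

Let $H$ be the graph obtained from $K_{3,m}$ by deleting the middle vertices that are ends of $e$ or $f$; it may have no middle vertex left. Let the middle vertex $i$ of $H$ have weights $x_i,y_i,z_i$ to the terminals $1,2,3$. Put $\sigma_i=1+x_i+y_i+z_i$ and
\[
P_i=\frac{x_iy_i}{\sigma_i},\qquad Q_i=\frac{x_iz_i}{\sigma_i},\qquad R_i=\frac{y_iz_i}{\sigma_i},\qquad\tau_i=\frac{x_iy_iz_i}{\sigma_i^2},
\]
and let $P,Q,R,\tau\ge0$ be the sums over $i$. The factor of $i$, divided by $\sigma_i$, is $1+P_iL_{12}+Q_iL_{13}+R_iL_{23}+\sigma_i\tau_iL_{123}$. We divide all forest sums by $\prod_i\sigma_i$, which does not affect the sign of $\Delta$. The product of the factors is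
\[
\mathsf H=1+PL_{12}+QL_{13}+RL_{23}+TL_{123},\qquad T=\sum_{i\ne j}(P_iQ_j+P_iR_j+Q_iR_j)+\sum_i\sigma_i\tau_i .
\]
Since $P_iQ_i+P_iR_i+Q_iR_i=x_iy_iz_i(x_i+y_i+z_i)/\sigma_i^2=(\sigma_i-1)\tau_i$, the missing diagonal terms almost cancel the last sum, and
\[
T=PQ+PR+QR+\tau .
\]
If $H$ were a triangle on the terminals with edge weights $P,Q,R$, we would have the same $\mathsf H$ with $\tau=0$. The surplus $\tau$ is the source of all the difficulty below.

For $\xi\in\mathcal L$ let $\langle\xi\rangle$ be the sum of the five coefficients of $\xi\,\mathsf H$. This is a linear functional with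
\begin{gather*}
\langle1\rangle=S:=1+P+Q+R+T,\qquad\langle L_{123}\rangle=1,\\
\langle L_{12}\rangle=X:=1+Q+R,\qquad\langle L_{13}\rangle=Y:=1+P+R,\qquad\langle L_{23}\rangle=V:=1+P+Q .
\end{gather*}
Thus $X,Y,V$ are the weights of the forests of $H$ in which $1,2$, respectively $1,3$ and $2,3$, are not connected. Note that $Y-X=P-Q$, $V-X=P-R$, $V-Y=Q-R$. Multiplying out $YV=(1+P+R)(1+P+Q)$ and its analogues gives
\begin{equation}\label{eq:pqr}
p:=YV-S=P+P^2-\tau,\quad q:=XV-S=Q+Q^2-\tau,\quad r:=XY-S=R+R^2-\tau .
\end{equation}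
Here $p=\langle L_{13}\rangle\langle L_{23}\rangle-\langle L_{13}L_{23}\rangle\langle1\rangle$ is the Rayleigh difference of two new edges $13$ and $23$ added to $H$, and $q,r$ have the same meaning for the other pairs. All we need to know about $H$ is how large $\tau$ can be.

\begin{lemma}\label{lem:tau}
\textup{(i)} $0\le\tau\le\min(P,Q,R)$. Hence $P^2\le p\le P+P^2$, $Q^2\le q\le Q+Q^2$, $R^2\le r\le R+R^2$.

\textup{(ii)} If $k_1,k_2,k_3,l,l'\ge0$ satisfy $k_1k_2\ge l^2$ and $k_1k_3\ge l'^2$, then
\[
k_1(P-\tau)+k_2(Q-\tau)+k_3(R-\tau)\ge2(l+l')\tau .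
\]
\end{lemma}

\begin{proof}
Both statements are sums over the middle vertices of $H$; fix one and drop its index on $x,y,z,\sigma$. We have $\sigma^2(P_i-\tau_i)=xy(\sigma-z)=xy(1+x+y)\ge xy^2+x^2y$, and in the same way $\sigma^2(Q_i-\tau_i)=xz(1+x+z)\ge xz^2$ and $\sigma^2(R_i-\tau_i)=yz(1+y+z)\ge yz^2$. This proves (i). For (ii), the inequality between the arithmetic and geometric means gives $k_1xy^2+k_2xz^2\ge2\sqrt{k_1k_2}\,xyz\ge2l\sigma^2\tau_i$ and $k_1x^2y+k_3yz^2\ge2l'\sigma^2\tau_i$; add the two.
\end{proof}

Up to renaming the terminals, $e$ and $f$ share a middle vertex, share a terminal, or are disjoint.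

\subsection{Edges with a common middle vertex}
Let $e=u1$, $f=u2$, and let $c$ be the weight of $u3$. The factor of $u$ is $1+cL_{13}$ if only $e$ is present, $1+cL_{23}$ if only $f$ is, $L_{12}+cL_{123}$ if both are, and $1+c$ if neither is. So
\begin{align*}
\Delta&=(S+cY)(S+cV)-(X+c)(1+c)S\\
&=S(S-X)+cS(Y+V-X-1)+c^2(YV-S)=S(P+T)+2cPS+c^2p\ge0 .
\end{align*}

\subsection{Edges at two middle vertices: the general expansion}
Let $e=u1$, let $b,c$ be the weights of $u2,u3$, and put $s=1+b+c$, $h=bc$. The factor of $u$ is
\[
s+hL_{23}\ \ (e\text{ absent}),\qquad 1+\phi\ \ (e\text{ present}),\qquad \phi=bL_{12}+cL_{13}+hL_{123}.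
\]
Let $f$ be an edge at another middle vertex $v$, whose factors have the same form, $s'+h'\xi'$ and $1+\phi'$, where $\xi'=L_N$ for the pair $N$ of terminals not on $f$. Put
\begin{gather*}
U=\langle1+\phi\rangle=S+bX+cY+h,\qquad U'=\langle1+\phi'\rangle,\qquad E=\langle(1+\phi)(1+\phi')\rangle,\\
M=\langle\xi'(1+\phi)\rangle,\qquad M'=\langle L_{23}(1+\phi')\rangle .
\end{gather*}
Then $Z_e^f=s'U+h'M$, $Z_f^e=sU'+hM'$, $Z_{ef}=E$ and $Z^{ef}=ss'S+s'hV+sh'\langle\xi'\rangle+hh'\langle L_{23}\xi'\rangle$, so that
\begin{equation}\label{eq:four}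
\Delta=ss'[UU'-SE]+s'h[UM'-VE]+sh'[U'M-\langle\xi'\rangle E]+hh'[MM'-\langle L_{23}\xi'\rangle E].
\end{equation}
Since $E=S+\langle\phi\rangle+\langle\phi'\rangle+\langle\phi\phi'\rangle$, the first bracket is
\begin{equation}\label{eq:first}
UU'-SE=\langle\phi\rangle\langle\phi'\rangle-S\langle\phi\phi'\rangle ,
\end{equation}
and it will be a sum of nonnegative terms. The other brackets contain negative terms, some of them quadratic in $P,Q,R$, which have to be paid for by the first. Two expressions recur; by \eqref{eq:pqr} and the differences of $X,Y,V$,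
\begin{equation}\label{eq:recur}
U-VX-cV=-q+bX+h+c(R-Q),\qquad U-VY-bV=-p+cY+h+b(R-P).
\end{equation}

\subsection{Edges with a common terminal}
Let $f=v1$, with weights $b',c'$ on $v2,v3$; then $s'=1+b'+c'$, $h'=b'c'$, $\xi'=L_{23}$ and $\phi'=b'L_{12}+c'L_{13}+h'L_{123}$. The situation is symmetric under exchanging primed and unprimed letters. We have $\langle\phi\phi'\rangle=bc'+b'c$, $\langle\xi'\rangle=V$, $L_{23}\xi'=0$, $M=V+s-1$, $M'=V+s'-1$. By \eqref{eq:first} and $XY-S=r$,
\[
UU'-SE=bb'X^2+cc'Y^2+(bc'+b'c)r+h(b'X+c'Y)+h'(bX+cY)+hh'.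
\]
Next $UM'-VE=(b'+c')U-V(E-U)$ with $E-U=b'(X+c)+c'(Y+b)+h'$, so by \eqref{eq:recur}
\[
UM'-VE=b'\bigl(-q+bX+h+c(R-Q)\bigr)+c'\bigl(-p+cY+h+b(R-P)\bigr)-h'V,
\]
and $U'M-VE$ is the same with primes exchanged. We pair the terms $-q$ with $X^2$, the terms $-p$ with $Y^2$, the terms with $R-Q$ and $R-P$ with the terms of the first bracket that are linear in $X,Y$, and the terms $-hh'V$ with the last bracket. After adding and subtracting $hh'(P^2+Q^2)$, where $hh'=bb'cc'$, formula \eqref{eq:four} becomes $\Delta=ss'(bc'+b'c)r+G_1+G_2+G_3+G_3'+G_4$ with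
\begin{align*}
G_1&=bb'\bigl[ss'X^2-(s'c+sc')q+cc'Q^2\bigr],\\
G_2&=cc'\bigl[ss'Y^2-(s'b+sb')p+bb'P^2\bigr],\\
G_3&=s'h\bigl\{b'[sX+c(R-Q)]+c'[sY+b(R-P)]+b'(bX+h)+c'(cY+h)\bigr\},\\
G_4&=hh'\bigl[ss'-(s+s')V+(V+s-1)(V+s'-1)-P^2-Q^2\bigr],
\end{align*}
and $G_3'$ obtained from $G_3$ by exchanging primes. Each group is nonnegative. From $X\ge1+Q$ and $q\le Q(1+Q)$,
\[
G_1\ge bb'\,[s(1+Q)-cQ]\,[s'(1+Q)-c'Q]\ge0,
\]
as $s\ge c$ and $s'\ge c'$; from $Y\ge1+P$ and $p\le P(1+P)$, $G_2\ge cc'[s(1+P)-bP][s'(1+P)-b'P]\ge0$. In $G_3$ we have $sX\ge cQ$ and $sY\ge bP$, and the same holds with primes in $G_3'$. Finally, $(V+s-1)(V+s'-1)-(s+s')V=(V-1)^2-1+(s-1)(s'-1)$ and $V-1=P+Q$, so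
\[
G_4=hh'\bigl[ss'-1+(s-1)(s'-1)+2PQ\bigr]\ge0 .
\]
Only part (i) of Lemma~\ref{lem:tau} was needed.

\subsection{Disjoint edges}
Let $f=v2$, with weights $a,d$ on $v1,v3$; then $s'=1+a+d$, $h'=ad$, $\xi'=L_{13}$ and $\phi'=aL_{12}+dL_{23}+h'L_{123}$. Exchanging $u$ with $v$ and terminal $1$ with terminal $2$ exchanges $e$ and $f$, and acts on the letters as
\begin{equation}\label{eq:sym}
a\leftrightarrow b,\quad c\leftrightarrow d,\quad s\leftrightarrow s',\quad h\leftrightarrow h',\quad Q\leftrightarrow R,\quad Y\leftrightarrow V,\quad q\leftrightarrow r,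
\end{equation}
fixing $P,X,p,\tau$. We put $t=1+c+d$, which is also fixed.

\medskip\noindent\emph{Step 1: the four brackets.} Now $U'=S+aX+dV+h'$, $\langle\phi\phi'\rangle=bd+ac+cd$, $\langle\xi'\rangle=Y$, $\langle L_{23}\xi'\rangle=1$, $M=Y+b$, $M'=V+a$, and $E=S+(a+b)X+cY+dV+h+h'+bd+ac+cd$. We claim
\begin{align}
UU'-SE&=abX^2+cdp+bdq+acr+h'bX+h'cY+haX+hdV+hh',\label{eq:b1}\\
UM'-VE&=a\bigl(-q+bX+c(R-Q)+h\bigr)-dV(V+b+c)-h'V,\label{eq:b2}\\
U'M-YE&=b\bigl(-r+aX+d(Q-R)+h'\bigr)-cY(Y+a+d)-hY,\label{eq:b3}\\
MM'-E&=p+a(P-Q)+b(P-R)+ab-cY-dV-h-h'-bd-ac-cd.\label{eq:b4}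
\end{align}
Identity \eqref{eq:b1} is \eqref{eq:first}: in $(bX+cY+h)(aX+dV+h')$ the products $YV,XV,XY$ have coefficients $cd,bd,ac$, which are the terms of $\langle\phi\phi'\rangle$, and \eqref{eq:pqr} applies. For \eqref{eq:b2} write $UM'-VE=aU-V(E-U)$ with $E-U=a(X+c)+d(V+b+c)+h'$ and use \eqref{eq:recur}; \eqref{eq:b3} is its image under \eqref{eq:sym}. For \eqref{eq:b4}, $MM'-E=(YV-S)+a(Y-X)+b(V-X)+ab-cY-dV-h-h'-bd-ac-cd$.

\medskip\noindent\emph{A model case.} The new difficulty is visible when $a=0$, that is, when the edge $v1$ is deleted. Then $h'=0$, $s'=1+d$, and only two brackets remain: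
\[
\Delta=s'd\,\bigl[s(cp+bq)+bcV(s-b-c-V)\bigr]=s'd\,\bigl[s(cp+bq)-bc(V^2-V)\bigr].
\]
Since $V^2-V=(1+P+Q)(P+Q)=p+q+2(PQ+\tau)$, the bracket equals
\[
c(1+c)p+b(1+b)q-2bc(PQ+\tau)\ge(cP-bQ)^2+\bigl[c^2(P-\tau)+b^2(Q-\tau)-2bc\tau\bigr],
\]
where we dropped $cp+bq\ge0$ and wrote $p=P^2+(P-\tau)$, $q=Q^2+(Q-\tau)$. The last bracket is nonnegative by Lemma~\ref{lem:tau}(ii) with $k_3=l'=0$. Part (i) alone would not do: it allows $P=Q=\tau>0$, and then $b=c>P$ makes the left side equal to $2cP(P-c)<0$. The general case splits in the same way, into a part free of $\tau$, handled by completing a square, and a part handled by Lemma~\ref{lem:tau}(ii).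

\medskip\noindent\emph{Step 2: collecting terms.} Insert \eqref{eq:b1}--\eqref{eq:b4} into \eqref{eq:four}. As in the model case, one term of \eqref{eq:b1} combines with one of \eqref{eq:b2}, and another with one of \eqref{eq:b3}:
\[
ss'hdV-s'hdV(V+b+c)=-bcds'(V^2-V),\qquad ss'h'cY-sh'cY(Y+a+d)=-acds(Y^2-Y).
\]
Substitute $V^2-V=p+q+2(PQ+\tau)$, $Y^2-Y=p+r+2(PR+\tau)$ and $X^2=X+q+r+2(QR+\tau)$. The total coefficients of $p,q,r$ are
\begin{align*}
k_P&=cd\,(ss'-bs'-as+ab)=cd\,(s-b)(s'-a)=cd(1+c)(1+d),\\
k_Q&=bs'(sa+sd-ac-cd)=bs'(a+d)(s-c)=b(1+b)(a+d)s',\\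
k_R&=as(s'b+s'c-bd-cd)=a(1+a)(b+c)s .
\end{align*}
With $k_{PQ}=bcds'$, $k_{PR}=acds$, $k_{QR}=abss'$ we obtain
\begin{equation}\label{eq:collected}
\Delta=k_Pp+k_Qq+k_Rr-2k_{PQ}(PQ+\tau)-2k_{PR}(PR+\tau)+2k_{QR}(QR+\tau)+abJ,
\end{equation}
because each term not yet used carries one of the factors $ab$, $ha=abc$, $h'b=abd$, $hh'=abcd$. The terms $ss'(ab+h'b+ha)X$ add up to $ab\cdot ss'tX$, and
\begin{align*}
J={}&ss'tX+ss'cd+s'c\bigl[bX+c(R-Q)+bc-dV\bigr]+sd\bigl[aX+d(Q-R)+ad-cY\bigr]\\
&+cd\bigl[a(P-Q)+b(P-R)+ab-cY-dV-bc-ad-bd-ac-cd\bigr].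
\end{align*}

\medskip\noindent\emph{Step 3: the linear polynomial $J$.} Write $J=J_0+J_PP+J_QQ+J_RR$ and read off the coefficients from $X=1+Q+R$, $Y=1+P+R$, $V=1+P+Q$. First,
\[
J_P=cd\,(-s'-s+a+b-c-d)=-2cdt .
\]
Next,
\begin{align*}
J_Q&=ss't+s'c(b-c-d)+sd(a+d)-cd(a+d)\\
&=ss'+s'c(s+b-c)+s'd(s-c)+d(s-c)(s'-1)=ss'+s'c(1+2b)+(1+b)d(2s'-1).
\end{align*}
Keeping only the part proportional to $b$ (the rest, $(1+2c)s'+d(2s'-1)$, is positive) and using $s'\ge d$, and then applying \eqref{eq:sym}, we get
\begin{equation}\label{eq:JQ}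
J_Q\ge b\,[s'+2cs'+2ds'-d]\ge2b(c+d)s',\qquad J_R\ge2a(c+d)s .
\end{equation}
For the constant term,
\[
J_0=ss't+s'bc+sad+bc^2(s'-d)+ad^2(s-c)+cd\,[ss'-s-s'+ab-c-d-bd-ac-cd].
\]
Since $ss'-s-s'+1=(b+c)(a+d)=ab+bd+ac+cd$, the last bracket is $2ab-t$; also $s'-d=1+a$ and $s-c=1+b$. Taking $abt$, $abc$, $abd$, $abc^2$, $abd^2$, $2abcd$ from the six terms in turn gives $ab[t+(c+d)+(c+d)^2]=ab[t+(t-1)t]=abt^2$, and therefore
\begin{equation}\label{eq:J0}
J_0=abt^2+(ss'-ab-cd)t+(1+d)bc+(1+c)ad+bc^2+ad^2\ge abt^2 ,
\end{equation}
as $ss'=(1+b+c)(1+a+d)\ge ab+cd$.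

\medskip\noindent\emph{Step 4: the splitting.} Write $p=P^2+(P-\tau)$, $q=Q^2+(Q-\tau)$, $r=R^2+(R-\tau)$ in \eqref{eq:collected}. Then $\Delta=\Delta_1+\Delta_2$ with
\begin{align*}
\Delta_1&=k_PP^2+k_QQ^2+k_RR^2-2k_{PQ}PQ-2k_{PR}PR+2k_{QR}QR+abJ,\\
\Delta_2&=k_P(P-\tau)+k_Q(Q-\tau)+k_R(R-\tau)-2(k_{PQ}+k_{PR})\tau+2k_{QR}\tau .
\end{align*}

\emph{The part $\Delta_2$.} By Lemma~\ref{lem:tau}(ii), $\Delta_2\ge0$ once $k_Pk_Q\ge k_{PQ}^2$ and $k_Pk_R\ge k_{PR}^2$. After division by $bcds'$ the first inequality reads $(1+b)(1+c)\cdot(1+d)(a+d)\ge bc\cdot ds'$, which holds because $(1+d)(a+d)=ds'+a$. The second is its image under \eqref{eq:sym}.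

\emph{The part $\Delta_1$.} All negative terms contain $P$ to the first power, so we minimize over $P$. Let
\[
\theta=\frac{cd}{(1+c)(1+d)}<1,\qquad B=bs'Q+asR+abt .
\]
The terms of $\Delta_1$ that contain $P$ are $k_PP^2-2cdBP\ge-(cdB)^2/k_P=-\theta B^2$. Expanding $B^2$,
\begin{align*}
\Delta_1\ge{}&bs'\bigl[(1+b)(a+d)-\theta bs'\bigr]Q^2+as\bigl[(1+a)(b+c)-\theta as\bigr]R^2+2abss'(1-\theta)QR\\
&+ab\bigl[J_Q-2\theta t\,bs'\bigr]Q+ab\bigl[J_R-2\theta t\,as\bigr]R+ab\bigl[J_0-\theta\,abt^2\bigr].
\end{align*}
Since $\theta\le d/(1+d)$, we have $\theta(1+d+\lambda)\le d+\lambda$ for every $\lambda\ge0$. The choice $\lambda=a$ gives $\theta s'\le a+d$, so the coefficient of $Q^2$ is nonnegative, and by \eqref{eq:sym} so is that of $R^2$. The choice $\lambda=c$ gives $\theta t\le c+d$, so the coefficients of $Q$ and $R$ are nonnegative by \eqref{eq:JQ}. The coefficient of $QR$ and, by \eqref{eq:J0}, the constant term are nonnegative because $\theta<1$. As $Q,R\ge0$, we conclude $\Delta_1\ge0$.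

\medskip
Thus $\Delta\ge0$ for every pair of edges and all positive weights, which proves Theorem~\ref{thm:rayleigh} and, together with Theorem~\ref{thm:threshold}, Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}
\bibitem{KN} Jeff Kahn and Michael Neiman, \emph{Negative correlation and log-concavity}, arXiv:0712.3507 (2007).
\end{thebibliography}
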